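# Rational generating series for profiles bounded by a polynomial

## 1. Subgraphs of an infinite matching

Let $M$ be the graph with vertices $a_0,b_0,a_1,b_1,\dots$ whose only edges are $a_ib_i$, $i\in\mathbb N$. How many graphs on $n$ vertices, up to isomorphism, occur as induced subgraphs of $M$? An induced subgraph consists of $j$ disjoint edges and $n-2j$ isolated vertices, and every $j$ with $0\le 2j\le n$ occurs. So the number is $\lfloor n/2\rfloor+1$, that is $1,1,2,2,3,3,\dots$ for $n=0,1,2,\dots$, and
$$\sum_n\left(\lfloor n/2\rfloor+1\right)Z^n=\frac1{(1-Z)(1-Z^2)} .$$
The two factors can be read off: an induced subgraph is a multiset of pieces, one kind of size $1$ and one kind of size $2$.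

Now add an apex $c$ adjacent to all other vertices and call the new graph $\widehat M$. The subgraphs avoiding $c$ are counted as before. A subgraph on $n$ vertices containing $c$ is a cone over a subgraph of $M$ on $n-1$ vertices. For $n\ge3$ the apex of the cone has degree $n-1\ge2$, while all degrees in $M$ are at most $1$, so no cone is isomorphic to a subgraph of $M$. Two cones on the same number $n\ge 3$ of vertices with different numbers of edges in the base have different numbers of edges. The total for $n\ge3$ is therefore
$$\left(\lfloor n/2\rfloor+1\right)+\left(\lfloor (n-1)/2\rfloor+1\right)=n+1 ,$$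
and by hand one gets $1,1,2$ for $n=0,1,2$. (For $n=3$ we find $4$: all graphs on three vertices.) Hence the series is
$$\frac1{(1-Z)^2}-Z-Z^2=\frac{1-Z+Z^2+Z^3-Z^4}{(1-Z)^2}.$$
The small coincidences have been absorbed by the numerator.

One more. Let $L$ be the disjoint union of an infinite clique and an infinite set of isolated vertices. A subgraph with $x$ clique vertices and $y$ others is a complete graph $K_x$ plus $y$ isolated vertices. If $x\ge2$ its isomorphism type determines $x$ and $y$. If $x\le1$ it is the edgeless graph on $x+y$ vertices. So for $n\ge1$ there are $n$ types (edgeless, or $2\le x\le n$), and the series is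
$$1+\sum_{n\ge1}nZ^n=1+\frac{Z}{(1-Z)^2}=\frac{1-Z+Z^2}{(1-Z)^2}.$$

In all three cases the numbers grow at most polynomially, and the generating series is a rational fraction whose denominator is a product of factors $1-Z^d$. Is that automatic? The question, for arbitrary relations in place of graphs, is from Maurice Pouzet and Nicolas M. Thiéry, "Some relational structures with polynomial growth and their associated algebras", arXiv:math/0601256 (2006). These notes prove that, under a natural hypothesis, the answer is yes.

## 2. Ages, profiles, kernels, and the two theorems

**Definition (structure, age, profile).** A *relational structure* is a pair $R=(E,(\rho_i)_{i\in I})$, where $\rho_i$ is an $n_i$-ary relation on the set $E$. The family $(n_i)_{i\in I}$ is its *signature*; it is *bounded* if $\sup n_i<\infty$. The index set $I$ may be infinite. The *age* $\mathcal A(R)$ is the set of finite induced substructures, up to isomorphism; its elements are called *types*. The *profile* $\varphi_R(n)$ is the number of types of size $n$. We assume throughout that $\varphi_R(n)<\infty$ for all $n$. The generating series is $\mathcal H_{\varphi_R}=\sum_n\varphi_R(n)Z^n$.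

When $I$ is infinite, finiteness of the profile is a real condition: if $E=\{e_0,e_1,\dots\}$ and $\rho_i=\{e_i\}$ is unary, the singletons are pairwise non-isomorphic and $\varphi_R(1)=\infty$.

**Definition (kernel).** $K(R)$ is the set of $x\in E$ with $\mathcal A(R_{|E\setminus\{x\}})\ne\mathcal A(R)$: deleting the single point $x$ loses a type.

For $\widehat M$ the kernel is $\{c\}$. Every triangle contains $c$, so deleting $c$ loses the triangle. Deleting $a_i$ or $b_i$ leaves $c$ and infinitely many full edges, so every finite subgraph still has a copy.

We use the following known facts.

(i) If $E$ is infinite, $\varphi_R$ is non-decreasing.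

(ii) If the signature is bounded or $K(R)$ is finite, then either $an^m\le\varphi_R(n)\le bn^m$ for some $m\in\mathbb N$, $a,b>0$ and all large $n$, or $\varphi_R$ grows as fast as every polynomial. (We shall not need this one.)

(iii) If the signature is bounded and the profile is bounded by a polynomial, that is $\varphi_R(n)\le bn^m$ for some $b>0$, $m\in\mathbb N$ and all large $n$, then $K(R)$ is finite.

(iv) For every increasing unbounded $\varphi:\mathbb N\to\mathbb N$ there is a relational structure $R$ whose profile is unbounded and eventually bounded above by $\varphi$.

**Theorem 1.** Let $R$ be a relational structure on an infinite set $E$, with $\varphi_R(n)<\infty$ for all $n$, with bounded signature or finite kernel, and with profile bounded by a polynomial. Then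
$$\mathcal H_{\varphi_R}=\frac{P(Z)}{(1-Z)(1-Z^{d_2})\cdots(1-Z^{d_k})},\qquad k\ge1,\ 1=d_1\le d_2\le\dots\le d_k,\ P\in\mathbb Z[Z],\ P(0)=1 .$$

**Theorem 2.** Let $E$ be infinite and $F:=K(R)$ finite, and suppose only that for some $b>0$, $m\in\mathbb N$ we have $\varphi_R(n)\le bn^m$ for *infinitely many* $n$. Then:

(a) There are a finite nonempty set $V$ and a structure on $F\cup(\mathbb Q\times V)$ with the same age as $R$, in which the isomorphism type of a finite subset $S$ depends only on $S\cap F$ and on the numbers $m_t(S)=|\{q\in\mathbb Q:S\cap(\{q\}\times V)=\{q\}\times t\}|$, $\emptyset\ne t\subseteq V$.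

(b) There are an integer $e\ge0$ and a rational $a>0$ with $\varphi_R(n)=an^e+O(n^{e-1})$ (for $e=0$: $\varphi_R$ is eventually constant), and $e+1$ is the maximal number of families in a reduced configuration (defined in Section 6) in the structure of (a).

(c) $\mathcal H_{\varphi_R}=\dfrac{P(Z)}{(1-Z)(1-Z^p)^e}$ for some $p\ge1$, $P\in\mathbb Z[Z]$, $P(0)=1$. The number $k=e+1$ of factors is the least possible in any expression as in Theorem 1.

(d) Hence, if $E$ is infinite and $K(R)$ is finite, either (c) holds, or $\varphi_R(n)/n^m\to\infty$ for every $m$.

(e) The hypothesis "bounded signature or finite kernel" cannot be dropped in Theorem 1 (here "increasing" in (iv) is read as "non-decreasing").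

An example shows what can go wrong with an infinite kernel. Let $E$ be the disjoint union of sets $A_j$ with $|A_j|=2^{2^j}$, $j\ge0$, and let $\rho_j$ be the set of all tuples that enumerate $A_j$ without repetition. A finite set $S$ with $|S|=n$ has the type given by $n$ and $T=\{j:A_j\subseteq S\}$, because $\rho_j$ restricted to $S$ is empty unless $A_j\subseteq S$. Every $T$ with $\sum_{j\in T}2^{2^j}\le n$ occurs: fill up $S$ with single points of other sets $A_j$, which have at least two points each. So $\varphi_R(n)$ is the number of such $T$, and it is unbounded. If $2^{2^{j-1}}\le n<2^{2^j}$ with $j\ge1$, then $T\subseteq\{0,\dots,j-1\}$, so $\varphi_R(n)\le2^j\le2\log_2n$. The type of $A_j$ has $A_j$ as its only copy, so $K(R)=E$. The profile is certainly bounded by a polynomial, but in Section 10 we shall see that no unbounded profile that grows logarithmically can have a series as in Theorem 1.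

**Standing conventions.** If the signature is bounded and the profile is bounded by a polynomial, then $K(R)$ is finite by (iii). So from now on $F:=K(R)$ is finite, $f:=|F|$, $E':=E\setminus F$ (an infinite set), and we only assume

(G) $\varphi_R(n)\le bn^m$ for infinitely many $n$,

with fixed $b>0$ and $m\in\mathbb N$. An isomorphism $X\to Y$ between subsets means an isomorphism of the induced substructures, and we write $X\cong Y$ if there is one. "Over $F$" means fixing $F$ pointwise. Two injective $n$-tuples are equivalent if $a_i\mapsto b_i$ is an isomorphism; there are at most $n!\,\varphi_R(n)<\infty$ classes of injective $n$-tuples.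

## 3. Isomorphism does not respect addition of columns

Suppose for a moment that the structure is already as in Theorem 2(a), with $F=\emptyset$. For the matching, take $V=\{a,b\}$ and join $(q,a)$ to $(q,b)$ for each $q\in\mathbb Q$. A finite set $S$ is then a multiset of *columns*, with letters $t\in\Lambda=\mathcal P(V)\setminus\{\emptyset\}$, and its type is $[u]$ for a vector $u=(u_t)\in\mathbb N^\Lambda$. The size is $\sum_t|t|u_t$. So $\varphi_R(n)$ counts the classes of vectors of weight $n$ under the relation $u\sim u'\iff[u]=[u']$.

The first thing to try is algebra. If $\sim$ were compatible with addition, the binomials $X^u-X^{u'}$ with $u\sim u'$ would span a homogeneous ideal of $\mathbb Q[X_t:t\in\Lambda]$, where $X_t$ has degree $|t|$, and the quotient would have the classes of $\sim$ as a basis. Its Hilbert series would be $\mathcal H_{\varphi_R}$, and by the Hilbert–Serre theorem it would be rational with denominator $\prod_t(1-Z^{|t|})$.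

The attempt stops at the word "compatible". Represent $L$ on $\mathbb Q\times\{a,b\}$: the points $(q,a)$ form a clique, and there are no other edges. Then $[\mathbf 1_{\{a\}}]=[\mathbf 1_{\{b\}}]$, both being a single vertex. Adding $\mathbf 1_{\{a\}}$ to both sides gives an edge on one side and two isolated vertices on the other. So $\sim$ is not a congruence.

What does survive is *subtraction*, under a condition. If an isomorphism $S\to S'$ carries some column $C$ of $S$ exactly onto a column $C'$ of $S'$, then it restricts to an isomorphism $S\setminus C\to S'\setminus C'$. So if we could show that every isomorphism between sufficiently large sets respects all but boundedly many columns, the relation would be stable under removal of columns, for bounded values of the difference $u-u'$. A set of vectors closed under going down is described by finitely many inequalities, by Dickson's lemma, and this is good enough to count.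

The work ahead is therefore: produce the representation (Sections 4 and 5); prove that isomorphisms respect almost all columns (Section 6); show that the order of the columns in $\mathbb Q$ is irrelevant (Section 7); do the subtraction argument (Section 8); count (Sections 9 and 10).

## 4. Copies of finite sets over a finite kernel

A point outside the kernel can be avoided by copies of any finite set. We need this in a stronger form: the copy should fix $F$ pointwise and avoid a whole finite set.

**Lemma 1.** For $y\in E'$ and finite $A\subset E'$ there is an isomorphism over $F$ from $F\cup A$ onto some $F\cup A'$ with $A'\subset E'$, $y\notin A'$.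

*Proof.*

**Step 1.** *We show that isomorphisms defined on large finite sets map $F$ onto $F$.* For $x\in F$ choose a type $\tau_x\in\mathcal A(R)$ that is lost when $x$ is deleted: all its copies in $E$ contain $x$. Let $F_x$ be the intersection of all copies of $\tau_x$. If $z\in F_x$ then deleting $z$ loses $\tau_x$, so $z\in K(R)$. Thus $x\in F_x\subseteq F$. The copies are finite sets, so finitely many of them already have intersection $F_x$. Choose a finite $B_0\supseteq F$ containing, for every $x\in F$, finitely many copies of $\tau_x$ with intersection $F_x$.

Let $B\supseteq B_0$ be finite and $h:B\to B'\subset E$ an isomorphism. The copies of $\tau_x$ inside $B$ have intersection $F_x$, and $h$ maps them bijectively to the copies of $\tau_x$ inside $B'$. So $h(F_x)$ is the intersection of the copies inside $B'$, which contains $F_x$. By cardinality $h(F_x)=F_x$. As $F=\bigcup_{x\in F}F_x$, we get $h(F)=F$.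

**Step 2.** *We find a permutation of $F$ that is always realizable while avoiding $y$.* Let $H$ be the set of permutations $\pi$ of $F$ such that each finite $B\supseteq F$ admits an isomorphism onto a subset of $E$ extending $\pi$. It contains the identity. It is closed under composition: if $g$ on $B$ extends $\pi$, then $g(B)\supseteq F$, and we can compose with an isomorphism on $g(B)$ extending $\pi'$. Being finite, $H$ is a group. Let $H_y\subseteq H$ be defined likewise, but with images avoiding $y$.

For each finite $B\supseteq B_0$ let $\Pi_B$ be the set of permutations of $F$ induced by isomorphisms $h:B\to B'$ with $y\notin B'$. Such $h$ exist because $y\notin K(R)$, and they induce permutations of $F$ by Step 1. So $\Pi_B\ne\emptyset$. By restriction, $\Pi_{B_1}\subseteq\Pi_B$ if $B\subseteq B_1$. A family of nonempty subsets of a finite set that is directed downward has a common element $\pi$. By restriction from $B\cup B_0$ to $B$, this $\pi$ works for all finite $B\supseteq F$, so $\pi\in H_y$.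

**Step 3.** *We correct the permutation to the identity.* Let $B=F\cup A$. Since $\pi\in H$ and $H$ is a group, $\pi^{-1}\in H$. Take $g$ on $B$ extending $\pi^{-1}$, then $h$ on $g(B)\supseteq F$ extending $\pi$ with image avoiding $y$. The composition $h\circ g$ fixes $F$ pointwise, so by injectivity it maps $A$ into $E'$, and its image avoids $y$. $\square$

**Lemma 2.** For finite $A,X\subset E'$ there is an isomorphism over $F$ from $F\cup A$ onto some $F\cup A'$ with $A'\subset E'\setminus X$.

*Proof.* Call $A'\subset E'$ a *copy* of $A$ if $F\cup A'$ is the image of $F\cup A$ under an isomorphism over $F$ that carries $A$ to $A'$. A *transversal* of a family of sets is a set meeting every member.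

**Step 1.** *We take a minimal counterexample and shrink it on finite pieces.* Suppose the lemma fails. Among all pairs $(A,X)$ with $X\subset E'$ finite and meeting all copies of $A$, choose one with $k=|X|$ minimal. Since $A$ is a copy of itself, $k\ge1$. Let $x\in X$. For a finite $D\subset E'$, Lemma 1 gives an isomorphism $h$ over $F$ from $F\cup D$ onto $F\cup D'$ with $x\notin D'$. Copies of $A$ inside $D'$ meet $X$ and do not contain $x$, so they meet $X\setminus\{x\}$. Pulling back, $h^{-1}((X\setminus\{x\})\cap D')$ is a set of size at most $k-1$ that meets all copies of $A$ inside $D$. Taking for $D$ the union of finitely many copies, we see that every finite family of copies has a transversal of size at most $k-1$.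

**Step 2.** *We pass from finite families to all copies by compactness.* Claim: if every finite subfamily of a family of finite sets has a transversal of size at most $l$, then so has the family. We use induction on $l$. For $l=0$ the family must be empty, since the empty set meets nothing. Let $l\ge1$ and let $\varepsilon$ be a member (if there is none, we are done). Suppose that for each $z\in\varepsilon$ there were a finite subfamily $\mathcal H_z$ of members avoiding $z$ with no transversal of size at most $l-1$. A transversal $T$ of size at most $l$ of the finite family $\{\varepsilon\}\cup\bigcup_{z\in\varepsilon}\mathcal H_z$ contains some $z\in\varepsilon$, and then $T\setminus\{z\}$ is a transversal of $\mathcal H_z$ of size at most $l-1$: a contradiction. So for some $z\in\varepsilon$ the induction hypothesis applies to the members avoiding $z$. Adding $z$ to the transversal obtained proves the claim.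

By the claim all copies of $A$ have a common transversal of size at most $k-1$, and we may intersect it with the union of the copies so that it lies in $E'$. This contradicts the minimality of $k$. $\square$

## 5. A representation on $F\cup(\mathbb Q\times V)$

**Step 1.** *We build a structure with infinitely many order-indiscernible columns, over a possibly infinite alphabet $V_\infty$.* The age is countable. Choose finite nonempty sets $V_1\subseteq V_2\subseteq\cdots\subset E'$ such that each type of $\mathcal A(R)$ embeds in some $F\cup V_n$, and put $V_\infty=\bigcup_nV_n$. Applying Lemma 2 successively we get isomorphisms $\iota_k$ over $F$ from $F\cup V_k$ into $E$ such that the sets $\iota_k(V_k)\subset E'$ are pairwise disjoint.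

Fix enumerations of $F$ and of each $V_n$. For given $n$, color the sequences $k_1<\dots<k_n$ with $k_1\ge n$ by the class of the injective tuple $(F,\iota_{k_1}|_{V_n},\dots,\iota_{k_n}|_{V_n})$; there are finitely many colors. By Ramsey's theorem, applied for $n=1,2,\dots$ in turn, there are infinite sets $\mathbb N\supseteq P_1\supseteq P_2\supseteq\cdots$ with $\min P_n\ge n$ such that the class is constant for $k_1<\dots<k_n$ in $P_n$. The analogous statement then holds for increasing $r$-sequences in $P_n$ with $r\le n$: extend them upward in $P_n$ to $n$-sequences and restrict the tuples.

Now define a structure on $F\cup(\mathbb Q\times V_\infty)$. Given a tuple of points with positions $q_1<\dots<q_r$ (the first coordinates that occur) and letters in $V_n$, where $n\ge r$, take $k_1<\dots<k_r$ in $P_n$ and apply the map $(q_l,v)\mapsto\iota_{k_l}(v)$, with the identity on $F$. The tuple satisfies $\rho_i$ if and only if its image does. This does not depend on the choice of the $k_l$, by constancy of the class. It does not depend on $n$, since $P_{n'}\subseteq P_n$ for $n'\ge n$. Three consequences: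

* Every finite $F\cup A$, $A\subset\mathbb Q\times V_\infty$, is isomorphic over $F$ to a subset of $E$: with $n$ large and $k_1<\dots<k_r$ in $P_n$, the map above is injective on $F\cup A$ and respects all relations.
* (Inv) For each finite partial increasing map $h$ of $\mathbb Q$, the maps $(q,v)\mapsto(h(q),v)$, extended by $\mathrm{id}_F$, are isomorphisms between finite subsets. Indeed the definition depends only on the order of the positions.
* The map $v\mapsto(q,v)$ together with $\mathrm{id}_F$ is an isomorphism of $R_{|F\cup V_n}$ onto $F\cup(\{q\}\times V_n)$, because $\iota_k$ with $k\in P_n$ is an isomorphism on $F\cup V_k\supseteq F\cup V_n$.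

Let $\mathcal A_n$ be the set of types over $F$ of finite $A\subset\mathbb Q\times V_n$, that is, of the sets $F\cup A$ up to isomorphism over $F$. Let $\varphi_n(N)$ be the number of those with $|A|=N$. Then $\mathcal A_1\subseteq\mathcal A_2\subseteq\cdots$. A type over $F$ is determined by a type of size $N+f$ and an injection of $F$ into a fixed representative of it, so
$$\varphi_n(N)\le\varphi_R(N+f)\,(N+f)^f.\tag{1}$$

**Step 2.** *We introduce a product of functions on types which has no zero divisors; it will turn the appearance of new types into growth.* Let $\mathcal F_N$ be the space of functions $\alpha$ from the $N$-subsets of $\mathbb Q\times V_n$ to the rational numbers that are constant on types over $F$. Its dimension is $\varphi_n(N)$. For $\alpha\in\mathcal F_a$, $\beta\in\mathcal F_c$ and $|S|=a+c$ put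
$$(\alpha\beta)(S)=\sum_{X\subseteq S,\ |X|=a}\alpha(X)\,\beta(S\setminus X).$$
For example, if $\alpha=\beta=1\in\mathcal F_1$, then $(\alpha\beta)(S)=2$ for every $2$-set $S$.

**Lemma 3.** $\alpha\beta\in\mathcal F_{a+c}$, and $\alpha\beta\ne0$ if $\alpha\neq0$ and $\beta\ne0$.

*Proof.* An isomorphism over $F$ from $F\cup S$ to $F\cup S'$ carries subsets $X$ of $S$ to subsets of $S'$ of the same type over $F$, and likewise their complements. So $\alpha\beta$ is constant on types over $F$.

By (Inv), $\alpha(S)$ depends only on the word over $\Lambda_n=\mathcal P(V_n)\setminus\{\emptyset\}$ that lists the columns of $S$ in increasing order of position. The size of a word is the sum of the cardinalities of its letters. Regard $\alpha$ and $\beta$ as functions of words, with value $0$ on words of size $\ne a$, respectively $\ne c$. Let $p$ (resp. $r$) be the maximal length of a word on which $\alpha$ (resp. $\beta$) is nonzero.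

Let $S$ have size $a+c$ and a word of length $p+r$. If a term $\alpha(X)\beta(S\setminus X)$ is nonzero, then $X$ has at most $p$ columns and $S\setminus X$ at most $r$. Together they occupy all $p+r$ positions, so they have exactly $p$ and $r$ columns, with disjoint supports. Hence each column of $S$ goes entirely to $X$ or entirely to $S\setminus X$, and for words $z$ of length $p+r$ and size $a+c$,
$$(\alpha\beta)(z)=\sum_J\alpha(z_J)\,\beta(z_{J^c}),$$
where $J$ runs over the $p$-subsets of the positions of $z$ and $z_J$ is the subword at $J$.

Fix a total order on $\Lambda_n$. Let $w$ and $w'$ be the lexicographically largest words of length $p$ and $r$ with $\alpha(w)\ne0$, $\beta(w')\ne0$. Let $z$ be the lexicographically largest shuffle of $w$ and $w'$; it has length $p+r$ and size $a+c$. Suppose $\alpha(z_J)\beta(z_{J^c})\ne0$. Then $z_J\le w$ and $z_{J^c}\le w'$. Replace the letters of $z$ at $J$ by $w$ and those at $J^c$ by $w'$. The result $\tilde z$ is a shuffle of $w$ and $w'$. If $\tilde z\ne z$, look at the first place where they differ, say in $J$. There $w$ and $z_J$ differ for the first time, and $z_J\le w$, so the letter of $\tilde z$ is larger; the same holds if the place is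 in $J^c$. Then $\tilde z>z$, against the choice of $z$. So $\tilde z=z$, that is, $z_J=w$ and $z_{J^c}=w'$. All nonzero terms are therefore equal to $\alpha(w)\beta(w')$. There is at least one, because $z$ is a shuffle. A positive multiple of a nonzero rational is nonzero, so $(\alpha\beta)(z)\ne0$. $\square$

**Step 3.** *We show that the chain $\mathcal A_1\subseteq\mathcal A_2\subseteq\cdots$ is eventually constant, so that a finite alphabet suffices.* Multiplication by the constant function $1\in\mathcal F_1$ is an injection $\mathcal F_N\to\mathcal F_{N+1}$. So $\varphi_n$ is non-decreasing.

Suppose $\mathcal A_n\subsetneq\mathcal A_{n'}$, and let $B\in\mathcal A_{n'}\setminus\mathcal A_n$ have size $\beta$; then $\beta\ge1$. For the alphabet $V_{n'}$ and $N\ge\beta$, multiplication by the indicator function of $B$ is injective from degree $N-\beta$ to degree $N$. Its image consists of functions vanishing on all $S$ whose type lies in $\mathcal A_n$: every subset of such an $S$ has its type in $\mathcal A_n$, so it is not of type $B$. The functions vanishing on the types of $\mathcal A_n$ form a space of dimension $\varphi_{n'}(N)-\varphi_n(N)$. So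
$$\varphi_{n'}(N)\ge\varphi_n(N)+\varphi_{n'}(N-\beta).$$
Iterating, and using that $\varphi_n$ is non-decreasing and that at least $N/(2\beta)$ integers $j\ge 0$ satisfy $j\le N/(2\beta)$,
$$\varphi_{n'}(N)\ge\sum_{0\le j\le N/(2\beta)}\varphi_n(N-j\beta)\ge\frac N{2\beta}\,\varphi_n(\lceil N/2\rceil).\tag{2}$$

Now let $\mathcal A_{n_0}\subsetneq\dots\subsetneq\mathcal A_{n_l}$. Applying (2) $l$ times gives a constant $C_1>0$ with
$$\varphi_{n_l}(N)\ge C_1N^l\,\varphi_{n_0}(\lceil N/2^l\rceil)\ge C_1N^l\qquad(N\ge1).$$
On the other hand, by (1) and (G) with $n=N+f$, we have $\varphi_{n_l}(N)\le b(N+f)^{m+f}\le CN^D$ with $D=m+f$ for infinitely many $N$. Hence $l\le D$. Strict inclusions can occur only $D$ times, so there is $n^*$ with $\mathcal A_n=\mathcal A_{n^*}$ for all $n\ge n^*$. Put $V=V_{n^*}$.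

**Proposition 4.** There are a finite nonempty set $V$ and a structure on $U:=F\cup(\mathbb Q\times V)$ with age $\mathcal A(R)$ satisfying (Inv).

*Proof.* All types occurring in $U$ are in $\mathcal A(R)$, by the first consequence in Step 1. Conversely, $\tau\in\mathcal A(R)$ is realized by some $F''\cup A$ with $F''\subseteq F$ and $A\subseteq V_{n'}$, $n'\ge n^*$. By the third consequence $F\cup A$ is isomorphic over $F$ to $F\cup(\{q\}\times A)$, so the type of $A$ over $F$ lies in $\mathcal A_{n'}=\mathcal A_{n^*}$. Hence some $A_0\subset\mathbb Q\times V$ has $F\cup A_0$ isomorphic to $F\cup A$ over $F$, and $F''\cup A_0$ realizes $\tau$. $\square$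

From now on everything takes place in $U$, and $\varphi_R(n)$ is the number of $\cong$-classes of $n$-subsets of $U$. Write $qt:=\{q\}\times t$ and $\operatorname{supp}Y=\{q:Y\cap qV\ne\emptyset\}$. The *letter* of $Y$ at $q\in\operatorname{supp}Y$ is the $t$ with $Y\cap qV=qt$. By (Inv), the type of a set depends only on its trace on $F$ and its word.

Words are not yet multisets. Take $V=\{a,b\}$, order $\mathbb Q\times V$ lexicographically with $(q,a)<(q,b)$, and mark the points with second coordinate $a$ by a unary relation. This structure satisfies (Inv), and its $n$-subsets up to isomorphism correspond to the words in $\{a,b\}^n$, so there are $2^n$ of them. Hypothesis (G) must be used once more to make the order irrelevant, and for that we first need a way to bound profiles from below.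

## 6. Columns that isomorphisms cannot tear

**Definition (configuration).** A *configuration* $W$ consists of a finite $Z\subset U$, a finite index set $\mathcal I$ (possibly empty), nonempty $t_i\subseteq V$, and pairwise disjoint infinite sets $I_i\subset\mathbb Q\setminus\operatorname{supp}Z$ ($i\in\mathcal I$), such that, writing also $W:=Z\cup\bigcup_iI_i\times t_i$,

(C1) for all $i$, all $\emptyset\ne P\subseteq t_i$, $q,q'\in I_i$ and finite $Y\subset W$ with $q,q'\notin\operatorname{supp}Y$: $Y\cup qP\cong Y\cup q'P$.

It is *reduced* if moreover

(C2) for each $i$ and $\emptyset\ne P\subsetneq t_i$ there are a finite $Y\subset W$ and $q\ne q'$ in $I_i\setminus\operatorname{supp}Y$ with $Y\cup qt_i\not\cong Y\cup qP\cup q'(t_i\setminus P)$;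

(C3) for $i\ne i'$ there are a finite $Y\subset W$, $q\in I_i\setminus\operatorname{supp}Y$, $q'\in I_{i'}\setminus\operatorname{supp}Y$ with $Y\cup qt_i\not\cong Y\cup q't_{i'}$.

So (C1) says that pieces may move inside their family, (C2) that columns cannot be split for free, and (C3) that different families are really different. Here are the two failures to keep in mind. In the representation of $L$ on $\mathbb Q\times\{a,b\}$, take $Z=\emptyset$ and one family with $t=\{a,b\}$. Splitting a column into its $a$ and its $b$ never changes the type, so (C2) fails. The set $S=J\times t$ with $|J|\geq 2$ has the automorphism that permutes the $a$'s without fixed points and fixes the $b$'s, and it tears every column. In the representation of the matching, take three families with letters $\{a,b\}$, $\{a\}$, $\{b\}$. Then (C3) fails for the last two, and an automorphism may exchange a column of one with a column of the other. The two families $\{a,b\}$ and $\{a\}$ form a reduced configuration: an edge differs from two isolated points, and from one point.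

*Relocation.* Let finite $S,S'\subset W$ have $S\cap Z=S'\cap Z$ and, for each $i$ and $P$, the same number of $q\in I_i$ with letter $P$ at $q$. Then $S\cong S'$: using (C1), move the columns of $S$ one at a time to positions in the same $I_i$ outside $\operatorname{supp}S\cup\operatorname{supp}S'$, and then one at a time to the positions of $S'$. Consequently, in a witness for (C2) or (C3), the positions occurring in $I_l$ (in $Y$ or among $q,q'$) may be replaced by their images under an arbitrary injection into $I_l$, for each $l$. Both sides of the non-isomorphism keep their types, so the result is again a witness.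

Consider sets $S=Z\cup\bigcup_iJ_i\times t_i$ with finite $J_i\subset I_i$. The sets $qt_i$ ($q\in J_i$) are the *columns* of $S$, of *family* $i$. By relocation the type of $S$ depends only on $d=(|J_i|)_i$; denote it by $W[d]$.

**Lemma 5 (Key Lemma).** Let $W,W'$ be reduced configurations. There are $c$ and $n_0>c$ such that for all $S=Z\cup\bigcup J_i\times t_i$, $S'=Z'\cup\bigcup J'_{i'}\times t'_{i'}$ with all $|J_i|,|J'_{i'}|\ge n_0$ and every isomorphism $g:S\to S'$, the following holds. Call a column $C$ of $S$ *good* if $g(C)$ is a column of $S'$.

(a) At most $c$ columns of $S$ are not good, and at most $c$ columns of $S'$ are not images of good columns.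

(b) There is a bijection $\sigma:\mathcal I\to\mathcal I'$ such that a good column is of family $i$ iff its image is of family $\sigma(i)$. Hence $\big||J_i|-|J'_{\sigma(i)}|\big|\le c$.

Some exceptions must be allowed. In the matching, with $Z=\{(0,a)\}$ and one family with letter $\{a\}$, the automorphism of $S$ that exchanges $(0,a)$ with a column $(1,a)$ makes that column not good.

*Proof.* Fix witnesses for (C2), (C3) in $W$ and in $W'$. Let $M$ be such that for each of these witnesses at most $M$ positions in $\bigcup I_l$ (resp. $\bigcup I'_l$) occur in $Y$ or among $q,q'$. We require $n_0\ge M$.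

**Step 1.** *We bound the number of columns whose image is spread over several columns.* Call a column of $S$ *torn* if its image meets $Z'$ or is not contained in one column of $S'$. At most $|Z'|$ columns have an image meeting $Z'$. For every other column $qt_i$ write $g(q,v)=(p_v(q),\hat v)$ with $p_v(q)\in J'_{i'_v}$ for $v\in t_i$. The *pattern* of $q$ is the family $(i'_v,\hat v)_{v\in t_i}$ together with the equivalence relation $p_v(q)=p_w(q)$ on $t_i$. There are at most $\kappa=(|\mathcal I'||V|+1)^{|V|}2^{|V|^2}$ patterns in a given family. We claim: if $B\subseteq J_i$ consists of positions of torn columns with images disjoint from $Z'$, all with the same pattern, then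
$$|B|\le K:=|V|\left(|Z|+M|V|\right)+M|V|^2 .$$

Suppose $|B|>K$. As the columns are torn, the common equivalence relation has at least two classes. Let $P$ be one of them, so $\emptyset\ne P\subsetneq t_i$, and put $P^c=t_i\setminus P$. Take the fixed witness of (C2) for $(i,P)$. We relocate it into $S$ in such a way that images do not interfere. The positions in $I_l$, $l\ne i$, go injectively into $J_l$, arbitrarily; this is possible as $|J_l|\ge n_0\ge M$. The positions in $I_i$ will go into $B$, chosen as follows.

Say that $x\in B$ *conflicts* with $y\in S$ if $g(y)\notin Z'$ and $g(xt_i)$ meets the column of $S'$ containing $g(y)$. A column of $S'$ has at most $|V|$ points and the sets $g(xt_i)$ are disjoint, so each $y$ conflicts with at most $|V|$ elements of $B$. The part of the relocated $Y$ outside family $i$ has at most $|Z|+M|V|$ points. Discard the at most $|V|(|Z|+M|V|)$ elements of $B$ that conflict with one of them. Next, say that $x,x_1\in B$ conflict if $x$ conflicts with a point of $x_1t_i$. This means that $g(xt_i)$ and $g(x_1t_i)$ meet a common column of $S'$, so the relation is symmetric. Each $x_1$ is in conflict with at most $|t_i||V|\le|V|^2$ elements of $B$, including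 itself. More than $M|V|^2$ elements are left, so we can choose greedily up to $M$ distinct, pairwise non-conflicting elements among them. Send the positions of the witness in $I_i$ there.

Let $Y,q_0,q_1$ be the relocated witness. Then $Y\cup q_0t_i\cup q_1t_i\subseteq S$, and
$$Y\cup q_0t_i\not\cong Y\cup q_0P\cup q_1P^c.\tag{3}$$
By construction $q_0,q_1\in B$ do not conflict with each other, nor with any point of $Y$. Since they have the same pattern,
$$g(q_0P^c)=\bigcup_lp_lP_l,\qquad g(q_1P^c)=\bigcup_lp'_lP_l,$$
where $l$ runs over the equivalence classes contained in $P^c$, $P_l$ is the set of all $\hat v$ with $v$ in the class $l$, so $\emptyset\ne P_l\subseteq t'_{i'_l}$, and $p_l,p'_l\in J'_{i'_l}$ lie in the same family. We check that these pieces can be moved freely.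

* The $p_l$ are pairwise distinct, and so are the $p'_l$, since different classes have different positions.
* No $p_l$ equals a $p'_{l'}$, since $q_0,q_1$ do not conflict.
* No $p_l$ or $p'_l$ lies in $\operatorname{supp}g(Y)$: a point $y \in Y$ with $g(y)\notin Z'$ at such a position would conflict with $q_0$ or $q_1$, and the points of $g(Y)$ in $Z'$ have positions outside $I'_{i'_l}$.
* $\operatorname{supp}g(q_0P)$ contains no $p_l$, because $P$ is a full class, and no $p'_l$, because $q_0,q_1$ do not conflict.

By (C1) for $W'$ we may move the pieces $P_l$ from $p_l$ to $p'_l$ one after another; at each stage neither $p_l$ nor $p'_l$ is in the support of the rest. This gives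
$$g(Y)\cup g(q_0P)\cup g(q_0P^c)\cong g(Y)\cup g(q_0P)\cup g(q_1P^c).$$
The two sides are $g(Y\cup q_0t_i)$ and $g(Y\cup q_0P\cup q_1P^c)$. Applying $g^{-1}$ contradicts (3), and the claim is proved.

So at most $|Z'|+|\mathcal I|\kappa K$ columns of $S$ are torn, a bound that depends only on $W,W'$ and the witnesses. Exchanging the roles of $W$ and $W'$, we get such a bound for the number of columns of $S'$ torn by $g^{-1}$. Let $c_1$ be the larger of the two bounds.

**Step 2.** *We deduce (a).* If $C$ is not torn, $g(C)\subseteq C'$ for a column $C'$ of $S'$. If also $C'$ is not torn by $g^{-1}$, then $g^{-1}(C')$ is contained in one column. Since $g^{-1}(C')\supseteq C$, that column is $C$, and $g(C)=C'$. So a column that is not good is either torn, or has its image inside a column torn by $g^{-1}$. Each column $C'$ contains images of at most $|V|$ columns. Hence at most $c:=c_1+|V|c_1$ columns of $S$ are not good. A column of $S'$ is the image of a good column iff it is good for $g^{-1}$, so the same bound holds for $S'$. This is (a). Put $n_0:=\max(M,c+1)$.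

**Step 3.** *We show that good columns of one family go to one family, which gives (b).* Let $C_1=x_1t_i$ and $C_2=x_2t_i$ be good columns of the same family, and suppose $g(C_1),g(C_2)$ belong to families $i'_1\ne i'_2$. As all $|J'_l|\ge M$, we can relocate the witness of (C3) for $(i'_1,i'_2)$ into $S'$ so that its distinguished columns are $g(C_1)$ and $g(C_2)$. We get $Y'\subset S'$ whose support avoids the positions of these two columns, with $Y'\cup g(C_1)\not\cong Y'\cup g(C_2)$. Now $g^{-1}(Y')$ is disjoint from $C_1$ and $C_2$, and $S\cap x_jV=C_j$, hence $x_1,x_2\notin\operatorname{supp}g^{-1}(Y')$. So (C1) for $W$ gives $g^{-1}(Y')\cup C_1\cong g^{-1}(Y')\cup C_2$. Applying $g$ to both sides gives a contradiction.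

So all good columns of family $i$ have images in one family. There is a good column of family $i$, since $|J_i|\ge n_0>c$; call the family of its image $\sigma(i)$. The same argument for $g^{-1}$ gives a map $\sigma':\mathcal I'\to\mathcal I$: each family $i'$ contains images of good columns, by (a) and $|J'_{i'}|>c$, and all of these are images of columns of family $\sigma'(i')$. Looking at a good column of family $i$, respectively at an image in family $i'$, we see that $\sigma'\sigma=\mathrm{id}$ and $\sigma\sigma'=\mathrm{id}$. So $\sigma$ is a bijection, and a good column is of family $i$ iff its image is of family $\sigma(i)$. At least $|J_i|-c$ columns of family $i$ are good and map injectively to columns of family $\sigma(i)$. At least $|J'_{\sigma(i)}|-c$ columns of family $\sigma(i)$ are images of good columns, necessarily of family $i$. This gives the inequality. $\square$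

**Corollary 6.** If there is a reduced configuration with $k\ge1$ families, then $\varphi_R(n)\ge\gamma n^{k-1}$ for some $\gamma>0$ and all large $n$.

*Proof.* Apply Lemma 5 with $W'=W$. For large $n$ there are at least $\gamma'n^k$ vectors $d$ with all $d_i\ge n_0$ and $|Z|+\sum|t_i|d_i\le n$, for some $\gamma'>0$. If $W[d]=W[d']$ for two of them, there is an isomorphism between the corresponding sets, so $|d_i-d'_{\sigma(i)}|\le c$ for all $i$ and some permutation $\sigma$. Hence each type comes from at most $k!(2c+1)^k$ of the vectors. So, using (i), $(n+1)\varphi_R(n)\ge\sum_{j\le n}\varphi_R(j)\ge\gamma''n^k$ with $\gamma''>0$. $\square$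

## 7. Moving columns past each other

We now show that the order of the columns is irrelevant. If it mattered, we could separate many families by the same obstruction and get too many types.

**Proposition 7.** For all $\emptyset\ne t\subseteq V$, finite $Y\subset U$ and $q,q'\in\mathbb Q\setminus\operatorname{supp}Y$: $Y\cup qt\cong Y\cup q't$.

*Proof.* Induction on $s=|t|$. Assume the result for sets of size $<s$ (no assumption if $s=1$), and suppose it fails for some $t$ with $|t|=s$, with $Y$ and $q<q'$.

**Step 1.** *We isolate a single obstruction.* Choose intermediate positions between consecutive elements of $\operatorname{supp}Y\cap(q,q')$ and go from $q$ to $q'$ through them. One of these moves must fail. So we may assume $|\operatorname{supp}Y\cap(q,q')|\le1$, and by (Inv) it equals $1$. Let $r$ be this point, $\rho$ the letter of $Y$ at $r$, and $\alpha,\beta$ the parts of $Y$ at positions $<q$ and $>q'$. In terms of words, the failure says that $\alpha\,t\,\rho\,\beta$ and $\alpha\,\rho\,t\,\beta$, with the trace $Y\cap F$, are not isomorphic.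

**Step 2.** *We repeat the obstruction many times to create many families.* Let $N=2^s+m+2$. Choose open intervals and points $I_1<r_1<I_2<r_2<\dots<r_{N-1}<I_N$ in $\mathbb Q$. Let $Z$ consist of $Y\cap F$, of a copy of $\alpha$ (same word) placed to the left of $I_1$, of a copy of $\beta$ placed to the right of $I_N$, and of all $r_l\rho$. Let $W=Z\cup\bigcup_{l\le N}I_l\times t$. For $i<i'$ let $Y_{ii'}\subset Z$ consist of $Y\cap F$, the copies of $\alpha$ and $\beta$, and $r_i\rho$. As $r_i$ lies between $I_i$ and $I_{i'}$, (Inv) gives
$$Y_{ii'}\cup xt\not\cong Y_{ii'}\cup x't\qquad(x\in I_i,\ x'\in I_{i'}).\tag{4}$$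

**Step 3.** *We check (C1) for $W$.* For $P\subsetneq t$ it is the induction hypothesis. Let $P=t$, $x,x'\in I_i$, and $Y_1\subset W$ finite with $x,x'\notin\operatorname{supp}Y_1$. Crossing one position at a time, we may assume that there is exactly one $p\in\operatorname{supp}Y_1$ between $x$ and $x'$ (if there is none, use (Inv)). Since $I_i$ is an interval disjoint from $\operatorname{supp}Z$, we have $p\in I_i$, and the letter $t_p$ of $Y_1$ at $p$ is contained in $t$. If $t_p=t$, the sets $Y_1\cup xt$ and $Y_1\cup x't$ have the same word and the same trace on $F$, so they are isomorphic by (Inv). If $|t_p|<s$, the induction hypothesis allows us to move the piece $pt_p$ of $Y_1\cup xt$ to a position on the other side of $x$, adjacent to $x$. The resulting set has the same word and trace on $F$ as $Y_1\cup x't$, and (Inv) applies again.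

**Step 4.** *We discard the few families whose columns can be split.* For $\emptyset\ne P\subsetneq t$ say that $i$ is *split by $P$* if $Y_1\cup xt\cong Y_1\cup xP\cup x_1(t\setminus P)$ for all finite $Y_1\subset W$ and $x\ne x_1$ in $I_i\setminus\operatorname{supp}Y_1$. Suppose $i<i'$ were both split by $P$. Take $Y_1=Y_{ii'}$, $x\ne x_1$ in $I_i$ and $x'\ne x'_1$ in $I_{i'}$. Then
$$Y_1\cup xt\cong Y_1\cup xP\cup x_1(t\setminus P)\cong Y_1\cup x'P\cup x'_1(t\setminus P)\cong Y_1\cup x't,$$
where the middle step uses the induction hypothesis for $P$ and for $t\setminus P$. This contradicts (4). So each $P$ splits at most one $i$, and the set $\mathcal I$ of indices split by no $P$ satisfies $|\mathcal I|\ge N-2^s=m+2$.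

**Step 5.** *We obtain a reduced configuration with too many families.* For $i\in\mathcal I$ and each $P$ choose a finite $Y_{i,P}\subset W$ that, together with suitable positions, witnesses that $i$ is not split by $P$. Let $Z'$ be the union of $Z$ and all the sets $Y_{i,P}\cap\bigcup_{l\notin\mathcal I}I_l\times t$. Consider the configuration with finite part $Z'$ and families $I_i\times t$, $i\in\mathcal I$. It is contained in $W$, so it satisfies (C1). It contains all $Y_{i,P}$, hence satisfies (C2). It satisfies (C3) by (4), since $Y_{ii'}\subset Z'$. So it is reduced with at least $m+2$ families, and by Corollary 6, $\varphi_R(n)\ge\gamma n^{m+1}$ for some $\gamma>0$ and all large $n$. This contradicts (G). $\square$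

Let $\Lambda=\mathcal P(V)\setminus\{\emptyset\}$ and $m(S)=(m_t(S))_{t\in\Lambda}$. If $S,S'$ have the same trace on $F$ and $m(S)=m(S')$, move the columns of $S$ one at a time to fresh positions, outside both supports, and then one at a time to the positions of $S'$; Proposition 7 shows $S\cong S'$. So the type of $S$ depends only on $A=S\cap F$ and on $m(S)\in\mathbb N^\Lambda$. Denote the type with trace $A$ and $m(S)=u$ by $[A,u]$. Its size is $|A|+\sum_t|t|u_t$. Together with Proposition 4 this proves Theorem 2(a).

## 8. The isomorphism relation is semilinear

**Definition (semilinear set).** A *linear* subset of $\mathbb N^r$ is a set $a+\mathbb Np_1+\dots+\mathbb Np_h$ with $a,p_1,\dots,p_h\in\mathbb N^r$. A *semilinear* set is a finite union of linear sets.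

For example $\{(x,y):x\le y,\ x\text{ even}\}=\mathbb N(2,2)+\mathbb N(0,1)$ is linear. Semilinear subsets of $\mathbb N^r$ are exactly the Presburger-definable ones, that is, those definable by a first-order formula about natural numbers with addition and order (Ginsburg–Spanier, *Semigroups, Presburger formulas, and languages*, Pacific J. Math. 16 (1966)). Hence they are closed under Boolean operations, projections, and images and preimages under affine maps with natural coefficients. We also use Dickson's lemma: a subset of $\mathbb N^r$ that is closed under going up coordinatewise is a finite union of translates $a+\mathbb N^r$.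

**Definition (datum).** A *datum* is $\mathfrak T=(A,c,\mathcal U)$ with $A\subseteq F$, $c\in\mathbb N^\Lambda$, $\mathcal U\subseteq\Lambda$. Put $\mathfrak T[d]:=[A,c+d]$ for $d\in\mathbb N^{\mathcal U}\subseteq\mathbb N^\Lambda$.

A datum is realized by a configuration $W$ with $Z\cap F=A$, $m(Z)=c$, and families $I_t\times t$ ($t\in\mathcal U$): (C1) holds by Proposition 7, and $\mathfrak T[d]=W[d]$. Fix one such $W$ for each datum, and call $\mathfrak T$ *reduced* if $W$ is. Let $\mu(\mathfrak T)=\sum_{t\in\mathcal U}(2|t|-1)$.

For $L$ and $\mathfrak T=(\emptyset,0,\{\{a\},\{b\}\})$ the vectors are pairs $(x,y)$, and by Section 1 we have $\mathfrak T[x,y]=\mathfrak T[x',y']$ iff the pairs are equal, or $x,x'\le1$ and $x+y=x'+y'$. This relation is visibly semilinear. We now prove that this is so in general.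

*Reduction.* If $\mathfrak T$ is not reduced, there are a datum $\mathfrak T_1=(A,c,\mathcal U_1)$ with $\mu(\mathfrak T_1)<\mu(\mathfrak T)$ and a linear map $\psi:\mathbb N^{\mathcal U}\to\mathbb N^{\mathcal U_1}$ with natural coefficients such that $\mathfrak T[d]=\mathfrak T_1[\psi(d)]$ for all $d$:

* If (C2) fails for $t$ and $P$, let $\mathcal U_1=(\mathcal U\setminus\{t\})\cup\{P,t\setminus P\}$, and let $\psi$ delete the coordinate $d_t$ and add $d_t$ to the coordinates $P$ and $t\setminus P$ (which may already be present in $\mathcal U$). Indeed, start from $S=Z\cup\bigcup J_u\times u$ and replace successively each column $q_lt$ by $q_lP\cup q'_l(t\setminus P)$ with fresh $q'_l\in I_t$. The set stays inside $W$, and by the failure of (C2) its type is preserved. Here $\mu$ drops by at least $(2|t|-1)-(2|P|-1)-(2|t\setminus P|-1)=1$.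
* If (C3) fails for $t\ne t'$, then $|t|=|t'|$ (take $Y=\emptyset$), and each column with letter $t'$ in $I_{t'}$ may be successively replaced by a fresh column $qt$, $q\in I_t$, preserving the type. Put $\mathcal U_1=\mathcal U\setminus\{t'\}$, with $\psi$ adding $d_{t'}$ to the coordinate $t$. Here $\mu$ drops by $2|t'|-1\ge1$.

**Proposition 8.** For all data $\mathfrak T,\mathfrak T'$ the set $\mathrm{Rel}(\mathfrak T,\mathfrak T')=\{(d,d')\in\mathbb N^{\mathcal U}\times\mathbb N^{\mathcal U'}:\mathfrak T[d]=\mathfrak T'[d']\}$ is semilinear.

*Proof.* Induction on $\mu(\mathfrak T)+\mu(\mathfrak T')$. If $\mathcal U=\mathcal U'=\emptyset$, then $\mathrm{Rel}$ has at most one point.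

**Step 1.** *We dispose of data that are not reduced.* If $\mathfrak T$ is not reduced, $\mathrm{Rel}(\mathfrak T,\mathfrak T')=(\psi\times\mathrm{id})^{-1}\mathrm{Rel}(\mathfrak T_1,\mathfrak T')$ is semilinear by induction. Likewise for $\mathfrak T'$. So let both be reduced, with $c_0$ and $n_0>c_0$ the constants of Lemma 5.

**Step 2.** *We dispose of vectors with a small coordinate.* For $t\in\mathcal U$ and $a<n_0$, the part of $\mathrm{Rel}$ with $d_t=a$ is obtained from $\mathrm{Rel}((A,c+a\mathbf 1_t,\mathcal U\setminus\{t\}),\mathfrak T')$ by inserting the coordinate $d_t=a$. So it is semilinear by induction. The same holds for the part with $d'_{t'}=a<n_0$, where $t'\in\mathcal U'$. These are finitely many parts. There remains the part where all coordinates are at least $n_0$.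

**Step 3.** *We cut the remaining part into pieces on which $d'$ is a translate of $d$.* For a bijection $\sigma:\mathcal U\to\mathcal U'$ and $\epsilon\in[-c_0,c_0]^{\mathcal U}\cap\mathbb Z^{\mathcal U}$ let $D_{\sigma,\epsilon}$ be the set of those $d$ with $d_t\ge\max(n_0,n_0-\epsilon_t)$ for all $t$ such that, with $d'_{\sigma(t)}=d_t+\epsilon_t$, there is an isomorphism $g$ from a set $S$ (as in Lemma 5) with family sizes $d$ to a set $S'$ with family sizes $d'$, for which at most $c_0$ columns of $S$ are not good and good columns of family $t$ go to columns of family $\sigma(t)$. By Lemma 5 the remaining part of $\mathrm{Rel}$ is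
$$\bigcup_{\sigma,\epsilon}\{(d,d'):d\in D_{\sigma,\epsilon},\ d'_{\sigma(t)}=d_t+\epsilon_t\text{ for all }t\}.$$
This is a finite union; it is empty if there is no bijection $\sigma$.

**Step 4.** *We subtract columns.* Let $d\in D_{\sigma,\epsilon}$ with $d_t-1\ge\max(n_0,n_0-\epsilon_t)$, and let $g:S\to S'$ be as in the definition. As $d_t>c_0$, there is a good column $C$ of family $t$, and $g(C)$ is a column of family $\sigma(t)$. Then $g$ restricts to an isomorphism $S\setminus C\to S'\setminus g(C)$. A column other than $C$ is good for the restriction iff it is good for $g$, so there are the same non-good columns, and good columns still go to the families prescribed by $\sigma$. The family sizes are $d-\mathbf 1_t$ and $d'-\mathbf 1_{\sigma(t)}$, with the same differences $\epsilon$. Hence $d-\mathbf 1_t\in D_{\sigma,\epsilon}$.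

So $D_{\sigma,\epsilon}$ is a down-set in $\prod_t\{x\ge\max(n_0,n_0-\epsilon_t)\}\cong\mathbb N^{\mathcal U}$. Its complement there is closed under going up, and by Dickson's lemma it is a finite union of translates of $\mathbb N^{\mathcal U}$. So $D_{\sigma,\epsilon}$ is semilinear, being Presburger-definable. The same then holds for the pieces in Step 3 and for $\mathrm{Rel}$. $\square$

## 9. Rationality of the generating series

We prove Theorem 1.

**Step 1.** *We choose one vector for each type, in a definable way.* Apply Proposition 8 to the data $(A,0,\Lambda)$, $A\subseteq F$: for all $A,A'\subseteq F$ the relation $[A,u]=[A',u']$ on $\mathbb N^\Lambda\times\mathbb N^\Lambda$ is semilinear. Order the pairs $(A,u)$ lexicographically, using a fixed total order on $\mathcal P(F)$ and then the lexicographic order on $\mathbb N^\Lambda$. Every nonempty set of such pairs has a least element, and the order is Presburger-definable. So the sets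
$$M_A=\{u:\text{ no }(A',u')<(A,u)\text{ satisfies }[A',u']=[A,u]\}$$
are semilinear. By Theorem 2(a) every type of $\mathcal A(R)$ is some $[A,u]$, and it is so for exactly one $(A,u)$ with $u\in M_A$, namely the least. Thus
$$\mathcal H_{\varphi_R}=\sum_{A\subseteq F}\ \sum_{u\in M_A}Z^{|A|+\sum_t|t|u_t}.$$

**Step 2.** *We sum over a semilinear set.* By Eilenberg–Schützenberger (*Rational sets in commutative monoids*, J. Algebra 13 (1969)), see also Ito (J. Comput. System Sci. 3 (1969)), every semilinear subset of $\mathbb N^r$ is a finite *disjoint* union of sets $a+\mathbb Np_1+\dots+\mathbb Np_h$ with $p_1,\dots,p_h$ linearly independent. For instance $\mathbb N2+\mathbb N3=\{0\}\sqcup(2+\mathbb N)$. Linear independence means that each element of such a set has a unique expression, so a component of $M_A$ contributes a product of geometric series,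
$$\frac{Z^{w_0}}{\prod_{j=1}^h(1-Z^{w_j})},\qquad w_0=|A|+\sum_t|t|a_t,\quad w_j=\sum_t|t|(p_j)_t\ge1 .$$
Hence $\mathcal H_{\varphi_R}$ is a finite sum of such fractions. Putting them over a common denominator which is a product of factors $1-Z^d$, and including a factor $1-Z$, we get the required form with $P\in\mathbb Z[Z]$. Finally $P(0)=\mathcal H_{\varphi_R}(0)=\varphi_R(0)=1$. This proves Theorem 1. $\blacksquare$

For $L$ with the letters $\{a\},\{b\}$, the least pairs are $(0,y)$ with $y\ge0$ and $(x,y)$ with $x\ge2$. This gives $\frac1{1-Z}+\frac{Z^2}{(1-Z)^2}=\frac{1-Z+Z^2}{(1-Z)^2}$, as in Section 1.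

## 10. Degree, number of factors, and the dichotomy

We prove Theorem 2. So far only (G) and the finiteness of $K(R)$ were used, and (a) was proved in Section 7.

**Proof of (b), asymptotics.** *We show that the leading coefficient does not oscillate.* By Section 9, $\mathcal H_{\varphi_R}$ has a denominator whose roots are roots of unity. By partial fractions, for large $n$, $\varphi_R(n)=\sum_{j\le e}c_j(n)n^j$, where the $c_j$ are periodic with a common period $p$ and $c_e\not\equiv0$; such an $e\ge0$ exists because $\varphi_R\ge1$. By (i), $\varphi_R(n)\le\varphi_R(n+j)\le\varphi_R(n+p)$ for $0\le j\le p$. On the other hand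
$$\varphi_R(n+p)-\varphi_R(n)=\sum_{j\le e}c_j(n)\left((n+p)^j-n^j\right)$$
is $O(n^{e-1})$, and it is eventually $0$ if $e=0$. So $\varphi_R(n+j)-\varphi_R(n)=O(n^{e-1})$, respectively is eventually $0$. If $e=0$, $\varphi_R$ is eventually constant. If $e\ge1$, dividing by $n^e$ gives $c_e(n+j)-c_e(n)\to0$, and by periodicity $c_e$ is a constant. In both cases $c_e$ is a constant $a\ne0$. It is positive since $\varphi_R\ge0$. It is rational because $\varphi_R$ takes integer values and is eventually a polynomial on each residue class modulo $p$.

**Proof of (b), number of families.** *We compare the upper bound from reduced data with the lower bound from Corollary 6.* Reducing the data $(A,0,\Lambda)$ repeatedly as in Section 8 (the process terminates since $\mu$ decreases) gives reduced data $\mathfrak T_A=(A,0,\mathcal U_A)$ with $\mathcal A(R)=\bigcup_A\mathfrak T_A[\mathbb N^{\mathcal U_A}]$. Let $k_0=\max_A|\mathcal U_A|$. Then $k_0\ge1$, since $\mathcal A(R)$ is infinite. The number of $d\in\mathbb N^{\mathcal U_A}$ with $|A|+\sum|t|d_t=n$ is $O(n^{|\mathcal U_A|-1})$ if $\mathcal U_A\ne\emptyset$, and $0$ for large $n$ otherwise. So $\varphi_R(n)=O(n^{k_0-1})$ and $e\le k_0-1$. By Corollary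 6 any reduced configuration with $k\ge1$ families gives $\varphi_R(n)\ge\gamma n^{k-1}$ for large $n$, so $k\le e+1$. The datum $\mathfrak T_A$ with $|\mathcal U_A|=k_0$ provides one with $k_0$ families. Hence $k_0\le e+1$, so $e=k_0-1$, and the maximal number of families is $k_0=e+1$.

For the matching, the families $\{a,b\}$ and $\{a\}$ give $e+1\ge2$, in accordance with $\lfloor n/2\rfloor+1=\frac12n+O(1)$.

**Proof of (c).** *We locate the poles.* Expand $c_j(n)=\sum_{\zeta^p=1}\gamma_{j,\zeta}\zeta^n$. The series $\sum_nn^j\zeta^nZ^n$ has a single pole, at $\zeta^{-1}$, of order $j+1$, and $\mathcal H_{\varphi_R}$ differs from the sum of the $\gamma_{j,\zeta}\sum_nn^j\zeta^nZ^n$ by a polynomial. Since $c_e$ is the nonzero constant $a$, we have $\gamma_{e,1}=a$ and $\gamma_{e,\zeta}=0$ for $\zeta\ne1$. So $\mathcal H_{\varphi_R}$ has a pole of order $e+1$ at $1$, poles of order at most $e$ at other $p$-th roots of unity, and no other poles in $\mathbb C$. Therefore $P:=(1-Z)(1-Z^p)^e\mathcal H_{\varphi_R}$ is a rational function without poles, that is, a polynomial. Its coefficients are integers, since it is a product of power series with integer coefficients, and $P(0)=1$. In any expression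 as in Theorem 1 the order of the pole at $1$ is at most $k$, so $k\ge e+1$.

**Proof of (d).** *We negate (G).* If (G) fails for all $b$ and $m$, then for all $b,m$ we have $\varphi_R(n)>bn^m$ for all large $n$, that is, $\varphi_R(n)/n^m\to\infty$ for every $m$. Otherwise (c) holds.

**Proof of (e).** *We show that a slowly growing unbounded profile has no series as in Theorem 1.* Apply (iv) to the non-decreasing unbounded map $n\mapsto\lfloor\log_2(n+2)\rfloor$. We get $R$ with $\varphi_R$ unbounded and eventually at most $\log_2(n+2)$. Its profile is bounded by a polynomial, and its base set is infinite since $\varphi_R$ is unbounded. If $\mathcal H_{\varphi_R}$ were of the form in Theorem 1, then $\varphi_R(n)$ would be, for large $n$, a sum $\sum_{j\le e}c_j(n)n^j$ with periodic $c_j$ and $c_e\not\equiv0$. Being non-decreasing by (i), it would satisfy $\varphi_R(n)\sim an^e$ with $a>0$, by the argument in (b), which used nothing else. For $e=0$ that argument shows that $\varphi_R$ is eventually constant, so unboundedness gives $e\ge1$. This contradicts the logarithmic bound. $\blacksquare$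

The last argument applies verbatim to the structure of Section 2 with $|A_j|=2^{2^j}$, whose profile is unbounded and at most $2\log_2n$ for $n\ge2$. So that structure, with its infinite kernel and its unbounded signature, is an explicit witness for (e).
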